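# Dynamic asymptotic dimension under a groupoid homomorphism

## 1. Étale groupoids and two notions of dimension

All groupoids in these notes are locally compact, Hausdorff and étale. We do not assume second countability. We write $G^0$ for the unit space and $r,s$ for range and source. Étale means that $r,s\colon G\to G^0$ are local homeomorphisms. Two standard consequences will be used all the time: $G^0$ is both open and closed in $G$, and every $g\in G$ has an open neighborhood on which $s$ is injective (likewise $r$). A subset of a Hausdorff space is *relatively compact* if it lies in a compact subset, equivalently if its closure is compact. This depends on the ambient space: $(0,1)$ is relatively compact in $[0,1]$ but not in $(0,1)$.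

**Example 1 (the groupoids $G_n$).** Let $D$ be the compact group of $2$-adic integers. The group $\mathbb Z^n$ acts on $D^n$ by translation, and $G_n=D^n\rtimes\mathbb Z^n$ is the set of pairs $(\gamma,x)$ with $\gamma\in\mathbb Z^n$, $x\in D^n$, where
$$s(\gamma,x)=x,\qquad r(\gamma,x)=x+\gamma,\qquad (\gamma',x+\gamma)(\gamma,x)=(\gamma'+\gamma,x).$$
The topology is that of $\mathbb Z^n\times D^n$ with $\mathbb Z^n$ discrete, so a subset is relatively compact exactly when its elements involve only finitely many $\gamma$. Sorting coordinates gives $G_n=(G_1)^n$ and $G_{m+d}=G_m\times G_d$. We let $G_0$ be a point.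

**Notation.** For $A,B\subseteq G$ and $U\subseteq G^0$,
$$AB=\{ab: a\in A,\ b\in B\text{ composable}\},\qquad A|_U=\{g\in A: s(g),r(g)\in U\},$$
and $\langle A\rangle$ is the subgroupoid generated by $A$: the units $s(A)\cup r(A)$ together with all products of elements of $A\cup A^{-1}$. In $G_1$, with $A=\{1\}\times D$, we have $\langle A\rangle=G_1$.

**Definition (Guentner, Willett and Yu).** $G$ has *dynamic asymptotic dimension at most $d$* if for every open relatively compact $K\subseteq G$ there are open $U_0,\dots,U_d\subseteq G^0$ covering $s(K)\cup r(K)$ such that each $\langle K|_{U_i}\rangle$ is relatively compact in $G$. Then $\mathrm{dad}(G)$ is the least such $d$, or $\infty$ if there is none.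

Since empty $U_i$ are allowed, "at most $d$" implies "at most $d+1$".

**Example 2.** Let $\Gamma$ be a discrete group, viewed as a groupoid with one unit. Some $U_i$ must be the whole unit space, so the condition says that $\langle K\rangle$ is finite for every finite $K$, whatever $d$ is. Hence $\mathrm{dad}(\Gamma)=0$ if every finitely generated subgroup of $\Gamma$ is finite, and $\mathrm{dad}(\Gamma)=\infty$ otherwise. Also $\mathrm{dad}(G)=0$ whenever $G=G^0$, because then $\langle K\rangle=K$.

**Example 3: $\mathrm{dad}(G_1)=1$.** It is not $0$: for $K=\{-1,0,1\}\times D$ a single set $U_0$ must be all of $D$, and $\langle K\rangle=G_1$ is not relatively compact. It is at most $1$: let $K\subseteq\{n:|n|\le R\}\times D$ and choose $l$ with $2^{l-1}>R$. Let $U_0$ be the set of $x\in D$ whose residue mod $2^l$ lies in $[0,2^{l-1})$, and $U_1=D\setminus U_0$. Both are open. Suppose $|n|\le R$ and $x,x+n\in U_i$, with residues $a,a'$ in $[0,2^l)$. Then $2^l$ divides $a'-a-n$. Both residues lie in the same half, so $|a'-a-n|<2^{l-1}+R<2^l$. Hence $n=a'-a$. So the total translation along any product of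 elements of $(K\cup K^{-1})|_{U_i}$ is a difference of residues in the same half, so it is less than $2^{l-1}$ in absolute value. Thus $\langle K|_{U_i}\rangle\subseteq\{n:|n|<2^{l-1}\}\times D$.

**Definition.** Let $\pi\colon G\to H$ be a continuous homomorphism of étale groupoids. Then
$$\mathrm{dad}(\pi)=\sup\{\mathrm{dad}(\pi^{-1}(L)) : L\subseteq H\text{ an open subgroupoid with }\mathrm{dad}(L)=0\}.$$

Here $\pi^{-1}(L)$ is an open subgroupoid of $G$, hence itself an étale groupoid. The supremum is over a nonempty family, since $L=H^0$ qualifies.

**Example 4.** For the identity of $H$ we get $\mathrm{dad}(\mathrm{id}_H)=0$, since $\pi^{-1}(L)=L$.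

**Example 5: the first projection $\pi\colon G_1\times G_1\to G_1$ has $\mathrm{dad}(\pi)=1$.** For $L=G_1^0=D$ we have $\pi^{-1}(L)=D\times G_1$, and as in Example 3 the set $D\times(\{-1,0,1\}\times D)$ generates $D\times G_1$, which is not relatively compact. So $\mathrm{dad}(\pi)\ge1$. Conversely let $\mathrm{dad}(L)=0$ and let $K\subseteq L\times G_1$ be open and relatively compact. Its projections $K_1\subseteq L$, $K_2\subseteq G_1$ are open and relatively compact. Since $\mathrm{dad}(L)=0$, the groupoid $\langle K_1\rangle$ is relatively compact in $L$. Take $U_0,U_1\subseteq D$ for $K_2$ as in Example 3. Then $L^0\times U_0$ and $L^0\times U_1$ cover the unit space, and $\langle K|_{L^0\times U_i}\rangle\subseteq\langle K_1\rangle\times\langle K_2|_{U_i}\rangle$ is relatively compact in $L\times G_1$. So $\mathrm{dad}(\pi)\le1$.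

We can now pose the question, which comes from Christian Bönicke, "On the dynamic asymptotic dimension of étale groupoids", arXiv:2307.07309 (2023). Think of $\mathrm{dad}(H)$ as the dimension of the base and of $\mathrm{dad}(\pi)$ as the dimension of the fibers, where a fiber means the part of $G$ over a zero-dimensional piece of $H$. Is the dimension of $G$ at most the sum? The conjecture says that for every continuous homomorphism $\pi\colon G\to H$ of étale groupoids
$$\mathrm{dad}(G)\le\mathrm{dad}(\pi)+\mathrm{dad}(H), \tag{1}$$
and the task is to prove or disprove it. The answer is yes.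

**Theorem A.** For every continuous homomorphism $\pi\colon G\to H$ of étale groupoids, $\mathrm{dad}(G)\le\mathrm{dad}(\pi)+\mathrm{dad}(H)$.

We also prove a list of stronger forms and consequences (Theorem B in Section 8), which includes the fact that (1) is an equality for suitable $\pi$ with any prescribed finite values on the right.

## 2. Zero-dimensional targets, and the projection $G_1\times G_1\to G_1$

If $\mathrm{dad}(H)=0$, then $L=H$ is allowed in the definition of $\mathrm{dad}(\pi)$, so $\mathrm{dad}(\pi)\ge\mathrm{dad}(G)$ and (1) holds. This covers $H=H^0$ and $H$ a finite group. For $\pi=\mathrm{id}_H$, (1) reads $\mathrm{dad}(H)\le 0+\mathrm{dad}(H)$. So the first case with content has $\mathrm{dad}(H)\ge1$ and $\mathrm{dad}(\pi)\ge1$.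

Take the projection $G_2=G_1\times G_1\to G_1$ of Example 5. Here (1) predicts $\mathrm{dad}(G_2)\le2$: three sets should suffice. The obvious sets are the products $U_a\times U_b$ with $a,b\in\{0,1\}$, and there are four of them. One can do with three as follows.

Let $K\subseteq G_2$ be open and relatively compact, so that $K\subseteq K'\times K'$ with $K'=\{n:|n|\le R\}\times D$ and $R\ge1$. Fix $k\ge2$, choose $l$ with $2^l\ge kR$, and cut $\{0,\dots,2^l-1\}$ into $k$ consecutive intervals $I_1,\dots,I_k$, each with at least $R$ elements. Let $F_j$ be the set of $x\in D$ whose residue mod $2^l$ is *not* in $I_j$. Then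

* every $x\in D$ lies in exactly $k-1$ of the sets $F_1,\dots,F_k$;
* $\langle K'|_{F_j}\rangle$ is relatively compact. Indeed, let $c$ be the first residue after $I_j$ in cyclic order. Then $x\in F_j$ means that the residue of $x-c$ lies in $\{0,\dots,2^l-|I_j|-1\}$. If $|n|\le R$ and $x,x+n\in F_j$, and $a,a'$ are the residues of $x-c$ and $x+n-c$, then $2^l$ divides $a'-a-n$ and $|a'-a-n|\le 2^l-|I_j|-1+R<2^l$. So $n=a'-a$, and total translations are less than $2^l$ in absolute value.

Now take $k=3$ and the three sets $F_j\times F_j$, which are open. Given $(x,y)$, two of the three indices satisfy $x\in F_j$ and two satisfy $y\in F_j$. Since $2+2>3$, some index satisfies both. So the three sets cover $D^2$, and $\langle K|_{F_j\times F_j}\rangle\subseteq\langle K'|_{F_j}\rangle\times\langle K'|_{F_j}\rangle$ is relatively compact. Hence $\mathrm{dad}(G_2)\le2$.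

The trade is this: use more sets than necessary on each side, but make every point belong to many of them, and then intersect the $j$-th set on one side only with the $j$-th set on the other. For a product the intersection is harmless. For a general $\pi$ it will be the main difficulty.

## 3. Compact balanced sets and words

This section replaces the open sets of the definition by compact sets, and turns relative compactness of a generated groupoid into a bound on word length.

**Facts on products.** If $A,B\subseteq G$ are compact, then so is $AB$: the composable pairs form a closed subset of $A\times B$, and multiplication is continuous. If $A,B$ are open, then so is $AB$. To see this let $g_0=a_0b_0\in AB$, and let $A'\subseteq A$ be an open neighborhood of $a_0$ that $r$ maps homeomorphically onto an open set. For $g$ with $r(g)\in r(A')$ let $a(g)$ be the element of $A'$ with range $r(g)$. It depends continuously on $g$, and $a(g)^{-1}g$ equals $b_0\in B$ at $g=g_0$. So for $g$ near $g_0$ we have $a(g)^{-1}g\in B$ and $g=a(g)\cdot a(g)^{-1}g\in AB$.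

**Definition.** A set $Q\subseteq G$ is *balanced* if $Q=Q^{-1}$ and $s(Q)\subseteq Q$. Its *unit set* is $X=Q\cap G^0$.

In $G_1$ the set $\{n:|n|\le R\}\times D$ is compact and balanced with unit set $D$. The set $\{1\}\times D$ is not balanced.

For balanced $Q$ with unit set $X$ the following hold.

* $X=s(Q)=r(Q)$. Each unit $x\in Q$ is $s(x)$, conversely $s(Q)\subseteq Q\cap G^0$, and $r(Q)=s(Q^{-1})=s(Q)$. In particular $X$ is compact if $Q$ is.
* $Q^n$ ($n\ge1$) is balanced with unit set $X$, and $Q^n\subseteq Q^{n+1}$, because $g=g\,s(g)$ and $x=x\cdots x$ for $x\in X$.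
* $Q|_U$ is balanced with unit set $X\cap U$, and $\langle Q|_U\rangle=\bigcup_{n\ge1}(Q|_U)^n$.
* If $\pi\colon G\to H$ is a continuous homomorphism and $Q$ is compact, then $\pi(Q)$ is compact and balanced with unit set $s(\pi(Q))=\pi(X)$.

A *word* in $Q|_U$ is a composable product $q_n\cdots q_1$ of letters in $Q|_U$. Its *vertices* are $s(q_1),r(q_1),\dots,r(q_n)$, all in $U$. A word of length $0$ is a unit in $X\cap U$. A word in $Q$ whose vertices all lie in $U$ is the same thing as a word in $Q|_U$.

**Shrinking.** Let $X$ be compact Hausdorff, let $V_1,\dots,V_k$ be open, and let every $x\in X$ lie in at least $l\ge1$ of them. Then there are compact $F_i\subseteq V_i\cap X$ such that every $x\in X$ lies in at least $l$ of the $F_i$. Indeed the sets $V_S=X\cap\bigcap_{i\in S}V_i$ with $|S|=l$ form a finite open cover of $X$. Since $X$ is normal and compact, there are compact $E_S\subseteq V_S$ that still cover $X$. Put $F_i=\bigcup_{S\ni i}E_S\subseteq V_i$. A point of $E_S$ lies in $F_i$ for all $l$ indices $i\in S$.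

**Lemma 1.** Let $Q\subseteq G$ be compact and balanced, $U\subseteq G^0$ any subset, $R=\langle Q|_U\rangle$. The following are equivalent:

1. $R$ is relatively compact in $G$;
2. there is $N\ge1$ with $|R\cap s^{-1}(x)|\le N$ for all $x$;
3. $R\subseteq Q^N$ for some $N\ge1$.

The $N$ of (2) also serves in (3). If $Q\subseteq M$ for an open subgroupoid $M\subseteq G$, these are also equivalent to $R$ being relatively compact in $M$.

*Proof.* (1)⇒(2): the compact set $\overline R$ is covered by finitely many open sets on which $s$ is injective. Let $N\geq 1$ be at least the number of these sets.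

(2)⇒(3): let $g\in R$ and write $g=q_n\cdots q_1$ as a word in $Q|_U$ of minimal length. Put $g_0=s(g)$ and $g_t=q_t\cdots q_1$. These partial products lie in $R\cap s^{-1}(s(g))$. They are distinct: if $g_t=g_{t'}$ with $t<t'$, then $g=q_n\cdots q_{t'+1}\,q_t\cdots q_1$ is a shorter word. So $n+1\le N$, and $g\in Q^N$ (a word of length $0$ is in $X\subseteq Q^N$).

(3)⇒(1): $Q^N$ is compact. If $Q\subseteq M$, then $Q^N$ is a compact subset of $M$, so (3) gives relative compactness in $M$. Conversely, relative compactness in $M$ implies relative compactness in $G$. $\square$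

The next lemma lets us pass from compact sets back to open ones.

**Lemma 2.** Let $Q\subseteq G$ be compact and balanced, $F\subseteq G^0$ compact, and $\langle Q|_F\rangle$ relatively compact. Then there is an open $V\subseteq G^0$ with $F\subseteq V$ and $\langle Q|_V\rangle$ relatively compact.

*Proof.* Take $N$ as in Lemma 1(2) for $\langle Q|_F\rangle$. Let $\mathcal C\subseteq Q^{\times N}$ be the set of tuples $(q_1,\dots,q_N)$ with $s(q_{t+1})=r(q_t)$. It is closed, hence compact. Let $W\subseteq\mathcal C$ be the set of tuples whose partial products $g_0=s(q_1)$, $g_t=q_t\cdots q_1$ ($0\le t\le N$) are pairwise distinct.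

*$W$ is compact.* The diagonal is open in $\{(g,h)\in G\times G: s(g)=s(h)\}$: if $B$ is an open neighborhood of $g$ on which $s$ is injective, then any $(h,h')\in B\times B$ with $s(h)=s(h')$ has $h=h'$. So for $t<t'$ the condition $g_t=g_{t'}$ is open in $\mathcal C$. The complement of $W$ is a finite union of such open sets, so $W$ is closed in $\mathcal C$.

Let $\Phi\colon W\to(G^0)^{N+1}$ be the continuous map sending a tuple to its vertices. Then $\Phi(W)$ is compact. It is disjoint from $F^{N+1}$: a tuple in $W$ with all vertices in $F$ would give $N+1$ distinct elements of $\langle Q|_F\rangle$ with the same source. So $F^{N+1}$ lies in the open complement of $\Phi(W)$. By the tube lemma there are open sets containing $F$ whose product avoids $\Phi(W)$. Let $V$ be the intersection of these $N+1$ sets, so $F\subseteq V$ and $V^{N+1}\cap\Phi(W)=\emptyset$.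

Let $g\in\langle Q|_V\rangle$ and take a word of minimal length for $g$. Its partial products are distinct, as in the proof of Lemma 1. If its length were at least $N$, its first $N$ letters $q_1,\dots,q_N$ would form an element of $W$ with all vertices in $V$, a contradiction. So $\langle Q|_V\rangle\subseteq Q^N$, which is compact. $\square$

**Lemma 3.** $\mathrm{dad}(G)\le d$ if and only if for every compact balanced $Q\subseteq G$ with unit set $X$ there are compact $F_0,\dots,F_d\subseteq X$ covering $X$ with every $\langle Q|_{F_i}\rangle$ relatively compact. In particular, $\mathrm{dad}(G)=0$ if and only if $\langle Q\rangle$ is relatively compact for every compact balanced $Q$.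

*Proof.* (⇒) By local compactness there is an open relatively compact $K\supseteq Q$. Take $U_i$ as in the definition for $K$. They cover $X$. Shrink them (with $l=1$) to compact $F_i\subseteq U_i\cap X$ covering $X$. Then $\langle Q|_{F_i}\rangle\subseteq\langle K|_{U_i}\rangle$.

(⇐) Given $K$, put $Q=\overline K\cup\overline K^{-1}\cup s(\overline K)\cup r(\overline K)$, which is compact and balanced with unit set $X\supseteq s(K)\cup r(K)$. Take the $F_i$ for $Q$, and by Lemma 2 open $V_i\supseteq F_i$ with $\langle Q|_{V_i}\rangle$ relatively compact. The $V_i$ cover $s(K)\cup r(K)$ and $\langle K|_{V_i}\rangle\subseteq\langle Q|_{V_i}\rangle$.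

For $d=0$ the only choice is $F_0=X$, and $Q|_X=Q$. $\square$

**Lemma 4.** (a) If $M\subseteq G$ is an open subgroupoid, then $\mathrm{dad}(M)\le\mathrm{dad}(G)$. (b) If $L\subseteq H$ is an open subgroupoid that is relatively compact in $H$, then $\mathrm{dad}(L)=0$. (c) If $A\subseteq H$ is open, then $\langle A\rangle$ is open.

*Proof.* (a) We may assume $\mathrm{dad}(G)<\infty$. A compact balanced $Q\subseteq M$ is compact and balanced in $G$. Take the $F_i$ from Lemma 3 for $G$. By the last part of Lemma 1 the $\langle Q|_{F_i}\rangle$ are relatively compact in $M$. Apply Lemma 3 to $M$.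

(b) Cover the compact set $\overline L$ by finitely many open sets on which $s$ is injective. This bounds $|L\cap s^{-1}(x)|$ uniformly in $x$. If $Q\subseteq L$ is compact and balanced, then $\langle Q\rangle\subseteq L$ satisfies Lemma 1(2), so by Lemma 1 in the groupoid $L$ it is relatively compact in $L$. Now use Lemma 3 with $d=0$.

(c) $\langle A\rangle$ is the union of $s(A)$, $r(A)$ and the sets $(A\cup A^{-1})^n$. The maps $s,r$ are open, $H^0$ is open in $H$, and products of open sets are open. $\square$

## 4. The product cover, and the excess $md$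

Let $m=\mathrm{dad}(\pi)$ and $d=\mathrm{dad}(H)$ be finite. The sensible first attempt is to cut the base first and then each piece of the fiber.

Let $Q\subseteq G$ be compact and balanced with unit set $X$, and put $P=\pi(Q)$, $Y=\pi(X)$. Choose an open relatively compact $P''\supseteq P$ in $H$ and open $V_0,\dots,V_d\subseteq H^0$ covering $Y$ such that $L_i=\langle P''|_{V_i}\rangle$ is relatively compact in $H$. By Lemma 4, $L_i$ is an open subgroupoid with $\mathrm{dad}(L_i)=0$, so $\mathrm{dad}(\pi^{-1}(L_i))\le m$. Shrink to compact $A_i\subseteq V_i\cap Y$ covering $Y$, and put $X_i=X\cap\pi^{-1}(A_i)$. Then $Q|_{X_i}$ is a compact balanced subset of $\pi^{-1}(L_i)$ with unit set $X_i$, so Lemma 3 gives compact $F_{i,0},\dots,F_{i,m}$ covering $X_i$ with $\langle Q|_{F_{i,j}}\rangle$ relatively compact. The sets $F_{i,j}$ cover $X$, and there are $(d+1)(m+1)$ of them. By Lemma 3,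
$$\mathrm{dad}(G)\le(d+1)(m+1)-1=m+d+md.$$
This exceeds (1) by $md$.

To save sets one must unite some of the $F_{i,j}$ with different $i$. The first thing to try is to unite over all $i$ and form $B_j=\bigcup_iF_{i,j}$. This fails already for $G=H=G_1$ and $\pi=\mathrm{id}$. There $m=0$ and $d=1$, the single set $B_0$ is all of $X$, and for $Q=\{-1,0,1\}\times D$ the groupoid $\langle Q\rangle=G_1$ is not relatively compact. A word in $Q|_{B_j}$ can pass from $X_0$ to $X_1$ and back many times. Each visit is short, but when the word returns to $X_0$ its image in $H$ need not lie in $L_0$ any more. So the hypothesis $\mathrm{dad}(\pi^{-1}(L_0))\le m$ says nothing about the accumulated product. That is the exact point where the attempt breaks.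

Two remedies together get past it.

*Control the image in $H$.* Restrict to words whose vertices lie over a compact $Y_j\subseteq Y$ for which $\langle P|_{Y_j}\rangle$ is relatively compact. Then the image of every subword lies in a fixed compact set $P'$. If the $L_i$ are chosen with respect to $P'$ instead of $P$, an excursion from $X_i$ back to $X_i$ has image in $L_i$ however long it is. Then uniting over $i$ does work. This is the gluing lemma of Section 6.

*Count with multiplicity.* Gluing alone yields sets $B_b\cap\pi^{-1}(Y_a)$ with two independent indices, again $(d+1)(m+1)$ of them. So, as for $G_2$ in Section 2, take $k=m+d+1$ sets $Y_1,\dots,Y_k$ covering each point of $Y$ at least $m+1$ times, and $k$ sets $B_1,\dots,B_k$ covering each point of $X$ at least $d+1$ times, and use only $B_j\cap\pi^{-1}(Y_j)$. They cover $X$ because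
$$(m+1)+(d+1)>m+d+1=k. \tag{2}$$

## 5. Covers of high multiplicity

For the counting we need: if $\mathrm{dad}(G)\le d$ and $k\ge d+1$, there are $k$ good sets such that each point misses at most $d$ of them. For $G_1$ ($d=1$) this was done by hand in Section 2 with complements of intervals.

**Lemma 5.** Let $\mathrm{dad}(G)\le d<\infty$, $k\ge d+1$, and $Q\subseteq G$ compact and balanced with unit set $X$. There are compact $F_1,\dots,F_k\subseteq X$ such that every $x\in X$ lies in at least $k-d$ of them and every $\langle Q|_{F_i}\rangle$ is relatively compact.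

*Proof.* We use induction on $k$, with the claim for all $Q$ at once, because the step from $k$ to $k+1$ for $Q$ uses the claim for $Q^3$. The case $k=d+1$ is Lemma 3. Assume the claim for $k$.

**Step 1: fatten the $k$ sets by one application of $Q$.** Apply the claim for $k$ to $Q^3$, whose unit set is $X$. We get compact $C_1,\dots,C_k\subseteq X$ with every $x\in X$ in at least $k-d$ of them and every $\langle Q^3|_{C_i}\rangle$ relatively compact. Put
$$F_i=r(Q\cap s^{-1}(C_i)).$$
This is compact, $F_i\subseteq X$, and $C_i\subseteq F_i$ because $C_i\subseteq X\subseteq Q$. We claim that $\langle Q|_{F_i}\rangle$ is relatively compact. Let $g=q_n\cdots q_1$ be a word in $Q|_{F_i}$ with vertices $y_0,\dots,y_n\in F_i$. Choose $h_t\in Q$ with $s(h_t)\in C_i$ and $r(h_t)=y_t$. Then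
$$g=h_n\,(h_n^{-1}q_nh_{n-1})\cdots(h_1^{-1}q_1h_0)\,h_0^{-1}.$$
Each bracket lies in $Q^3$ and has source and range in $C_i$. So $g\in Q\,\langle Q^3|_{C_i}\rangle\,Q$; for $n=0$ the middle factor is the unit $s(h_0)\in C_i$. This set lies in the compact set $Q\,\overline{\langle Q^3|_{C_i}\rangle}\,Q$.

By Lemma 2 choose open $V_i\supseteq F_i$ with $\langle Q|_{V_i}\rangle$ relatively compact ($1\le i\le k$).

**Step 2: the points of low multiplicity form a good set.** Let $E$ be the set of $x\in X$ that lie in at most $k-d$ of $V_1,\dots,V_k$. Lying in at least $k-d+1$ of finitely many open sets is an open condition, so $E$ is closed in $X$, hence compact. For $x\in X$ let $S(x)=\{i:x\in V_i\}$. If $x\in E$, then $\{i:x\in C_i\}\subseteq S(x)$ has at least $k-d$ elements and $|S(x)|\le k-d$, so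
$$S(x)=\{i:x\in C_i\},\qquad |S(x)|=k-d. \tag{3}$$
Let $q\in Q|_E$ have source $x$ and range $y$. If $i\in S(x)$, then $x\in C_i$ by (3), so $y\in F_i\subseteq V_i$ and $i\in S(y)$. Thus $S(x)\subseteq S(y)$, and both have $k-d$ elements by (3), so $S(x)=S(y)$. Hence $S$ is constant along the vertices of any word in $Q|_E$. Since $k-d\ge1$, all vertices lie in one common $V_i$. Therefore
$$\langle Q|_E\rangle\subseteq\bigcup_{i=1}^k\langle Q|_{V_i}\rangle$$
is relatively compact.

**Step 3: add one set.** By Lemma 2 choose an open $V_{k+1}\supseteq E$ with $\langle Q|_{V_{k+1}}\rangle$ relatively compact. Every $x\in X$ lies in at least $k+1-d$ of $V_1,\dots,V_{k+1}$. For $x\notin E$ this holds already for the first $k$ sets, by definition of $E$. For $x\in E$ there are $k-d$ among the first $k$, by (3), plus $V_{k+1}$. Shrinking with $l=k+1-d$ gives compact subsets of $V_1\cap X,\dots,V_{k+1}\cap X$ with the same multiplicity. They generate relatively compact groupoids because the $V_i$ do. This is the claim for $k+1$. $\square$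

## 6. Gluing over the pieces of the base

The next lemma makes the union over $i$ from Section 4 work. The set $P'$ records the control of images in $H$. The pieces $A_i$ of the base are small relative to $P'$. The conclusion concerns only the part of $X$ over $Y_j$, where the control applies.

**Lemma 6.** Let $\pi\colon G\to H$ be a continuous homomorphism, $Q\subseteq G$ compact and balanced with unit set $X$, and $Y=\pi(X)$. Let $m\ge0$, $k\ge m+1$, and suppose given:

* compact $Y_1,\dots,Y_k\subseteq Y$, and a compact balanced $P'\subseteq H$ with unit set $Y$ such that $\langle\pi(Q)|_{Y_j}\rangle\subseteq P'$ for all $j$;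
* compact $A_0,\dots,A_p\subseteq Y$ covering $Y$, and open subgroupoids $L_i\subseteq H$ with $P'|_{A_i}\subseteq L_i$ and $\mathrm{dad}(\pi^{-1}(L_i))\le m$ for $0\le i\le p$.

Then there are compact $B_1,\dots,B_k\subseteq X$ such that every $x\in X$ lies in at least $k-m$ of them and $\langle Q|_{B_j\cap\pi^{-1}(Y_j)}\rangle$ is relatively compact in $G$ for each $j$.

*Proof.* Put $X_i=X\cap\pi^{-1}(A_i)$ and $M_i=\pi^{-1}(L_i)$. The $X_i$ are compact and cover $X$, and $M_i$ is an open subgroupoid of $G$.

**Step 1: what is built.** We treat the pieces $X_0,\dots,X_p$ one after the other. For $i=0,\dots,p$ we construct compact $B^i_1,\dots,B^i_k\subseteq X_i$ and a compact balanced $W_i\subseteq G$ with unit set $X$. We start with $W_{-1}=X$ and write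
$$D^i_j=\pi^{-1}(Y_j)\cap\bigcup_{l\le i}B^l_j\subseteq X,\qquad D^{-1}_j=\emptyset.$$
The two requirements at stage $i$ are:

* (G1) every $x\in X_i$ lies in at least $k-m$ of $B^i_1,\dots,B^i_k$;
* (G2) $\langle Q|_{D^i_j}\rangle\subseteq W_i$ for all $j$.

For $i=-1$, (G2) is trivial.

**Step 2: the construction at stage $i$.** A word over $D^i_j$ may leave $X_i$, wander through the part built earlier, and return. By (G2) at stage $i-1$, its wandering part is an element of $W_{i-1}$. We therefore admit such an excursion as a single letter and put
$$Q_i=\{g\in QW_{i-1}Q:\ \pi(g)\in P',\ s(g),r(g)\in X_i\}.$$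
This is a closed subset of the compact set $QW_{i-1}Q$, hence compact. It is closed under inversion because $Q,W_{i-1},P'$ are. It contains $X_i$: for $x\in X_i$ we have $x=x\,x\,x\in QW_{i-1}Q$ and $\pi(x)\in Y\subseteq P'$. So $Q_i$ is balanced with unit set $X_i$. If $g\in Q_i$, then $\pi(g)\in P'$ has source and range in $\pi(X_i)\subseteq A_i$, so $\pi(g)\in P'|_{A_i}\subseteq L_i$. Thus $Q_i\subseteq M_i$. This is where the condition $\pi(g)\in P'$ is needed.

Since $\mathrm{dad}(M_i)\le m$ and $k\ge m+1$, Lemma 5 applied to $M_i$ and $Q_i$ gives compact $B^i_1,\dots,B^i_k\subseteq X_i$ with (G1) and with every $\langle Q_i|_{B^i_j}\rangle$ relatively compact. By Lemma 1(3), taking a maximum over $j$, there is $N_i$ with $\langle Q_i|_{B^i_j}\rangle\subseteq Q_i^{N_i}$ for all $j$. Put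
$$\Omega_i=Q_i^{N_i}\cup X,\qquad W_i=W_{i-1}\,Q\,\Omega_i\,Q\,W_{i-1}.$$
The set $\Omega_i$ is compact and balanced with unit set $X$. Hence $W_i$ is compact, closed under inversion, has all sources in $X$, and contains $X$. So it is balanced with unit set $X$. Inserting units shows $W_{i-1}\subseteq W_i$.

**Step 3: (G2) holds at stage $i$.** Let $g=q_n\cdots q_1$ be a word in $Q|_{D^i_j}$ with vertices $x_0,\dots,x_n\in D^i_j$. A vertex not in $B^i_j$ lies in $D^{i-1}_j$. If no vertex lies in $B^i_j$, then $g\in\langle Q|_{D^{i-1}_j}\rangle\subseteq W_{i-1}\subseteq W_i$. Otherwise let $t_1<\dots<t_l$ be the indices of the vertices in $B^i_j$. We cut $g$ at these vertices.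

*Between consecutive visits.* Consider the subword from $x_{t_a}$ to $x_{t_{a+1}}$. If $t_{a+1}=t_a+1$, it is one letter of $Q\subseteq QW_{i-1}Q$. If not, it is a letter, then a word (possibly of length $0$) with all vertices in $D^{i-1}_j$, then a letter. The middle word lies in $\langle Q|_{D^{i-1}_j}\rangle\subseteq W_{i-1}$. So in all cases the subword lies in $QW_{i-1}Q$. All its vertices lie over $Y_j$, so its image under $\pi$ lies in $\langle\pi(Q)|_{Y_j}\rangle\subseteq P'$. Its source and range lie in $B^i_j\subseteq X_i$. Hence it is an element of $Q_i|_{B^i_j}$. Consequently the part of $g$ from $x_{t_1}$ to $x_{t_l}$ lies in $\langle Q_i|_{B^i_j}\rangle\subseteq\Omega_i$. If $l=1$, it is the unit $x_{t_1}\in X\subseteq\Omega_i$.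

*The two ends.* If $t_1=0$, the part before $x_{t_1}$ is a unit of $X\subseteq QW_{i-1}$. If not, it is a word with vertices $x_0,\dots,x_{t_1-1}\in D^{i-1}_j$, which lies in $W_{i-1}$, followed by the letter $q_{t_1}$. So it lies in $QW_{i-1}$. In the same way the part after $x_{t_l}$ lies in $W_{i-1}Q$.

Multiplying the parts, $g\in W_{i-1}Q\,\Omega_i\,QW_{i-1}=W_i$.

**Step 4: conclusion.** Let $B_j=\bigcup_{i=0}^pB^i_j$, a compact subset of $X$. Each $x\in X$ lies in some $X_i$, so by (G1) it lies in at least $k-m$ of the $B_j$. And $\langle Q|_{B_j\cap\pi^{-1}(Y_j)}\rangle=\langle Q|_{D^p_j}\rangle\subseteq W_p$ is relatively compact. $\square$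

## 7. Proof of Theorem A

If $\mathrm{dad}(\pi)$ or $\mathrm{dad}(H)$ is infinite, there is nothing to prove. Let $m=\mathrm{dad}(\pi)$ and $d=\mathrm{dad}(H)$ be finite, and put $k=m+d+1$. Let $Q\subseteq G$ be compact and balanced with unit set $X$. Then $P=\pi(Q)$ is compact and balanced with unit set $Y=\pi(X)$. By Lemma 3 we have to find $k$ compact subsets of $X$ that cover $X$ and generate, with $Q$, relatively compact groupoids.

**Step 1: sets in the base with multiplicity $m+1$, and the control set $P'$.** Lemma 5 for $H,P,k$ gives compact $Y_1,\dots,Y_k\subseteq Y$ such that every $y\in Y$ lies in at least $k-d=m+1$ of them and every $\langle P|_{Y_j}\rangle$ is relatively compact. By Lemma 1(3), with a maximum over $j$, there is $N$ with $\langle P|_{Y_j}\rangle\subseteq P':=P^N$ for all $j$. The set $P'$ is compact and balanced with unit set $Y$.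

**Step 2: pieces of the base that are small for $P'$.** Choose an open relatively compact $P''\supseteq P'$ in $H$. Since $\mathrm{dad}(H)\le d$, there are open $V_0,\dots,V_d\subseteq H^0$ covering $s(P'')\cup r(P'')\supseteq Y$ such that each $L_i=\langle P''|_{V_i}\rangle$ is relatively compact in $H$. The set $P''|_{V_i}$ is open, so $L_i$ is an open subgroupoid by Lemma 4(c), and $\mathrm{dad}(L_i)=0$ by Lemma 4(b). By definition of $\mathrm{dad}(\pi)$, $\mathrm{dad}(\pi^{-1}(L_i))\le m$. Shrink the $V_i$ to compact $A_i\subseteq V_i\cap Y$ covering $Y$. Then $P'|_{A_i}\subseteq P''|_{V_i}\subseteq L_i$.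

**Step 3: glue and count.** All hypotheses of Lemma 6 hold with $p=d$, and $k\ge m+1$. It gives compact $B_1,\dots,B_k\subseteq X$ with every $x\in X$ in at least $k-m=d+1$ of them, such that for
$$Z_j=B_j\cap\pi^{-1}(Y_j)$$
the groupoid $\langle Q|_{Z_j}\rangle$ is relatively compact. The $Z_j$ are compact. Let $x\in X$. At least $m+1$ indices $j$ satisfy $\pi(x)\in Y_j$, and at least $d+1$ indices satisfy $x\in B_j$. There are only $k$ indices, so by (2) some $j$ satisfies both, that is, $x\in Z_j$. So the $m+d+1$ sets $Z_j$ cover $X$. By Lemma 3, $\mathrm{dad}(G)\le m+d$. $\square$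

## 8. Compositions, kernels, proper maps and products

Three more notions enter. A groupoid is *principal* if its isotropy groups are trivial, that is, $r(h)=s(h)$ only for units $h$. For example, $G_1$ is principal since $x+n=x$ forces $n=0$, while a nontrivial group is not. The *kernel* of $\pi\colon G\to H$ is $\ker\pi=\pi^{-1}(H^0)$. For the first projection $G_1\times G_1\to G_1$ it is $D\times G_1$. A continuous map is *proper* if preimages of compact sets are compact. For example, for a finite group $\Lambda$ the projection $\Lambda\times H\to H$ is proper, and so is its restriction to $(\Lambda\times H)|_C=\Lambda\times H|_C$ for compact $C\subseteq H^0$, because $H|_C$ is closed in $H$.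

**Theorem B.** Let $\pi\colon G\to H$ and $\rho\colon H\to T$ be continuous homomorphisms of étale groupoids.

1. $\mathrm{dad}(\rho\circ\pi)\le\mathrm{dad}(\pi)+\mathrm{dad}(\rho)$. Theorem A is the case where $T$ is the trivial group.
2. $\mathrm{dad}(\pi)\le\mathrm{dad}(G)\le\mathrm{dad}(\pi)+\mathrm{dad}(H)$. In particular $\mathrm{dad}(G)=\mathrm{dad}(\pi)$ if $\mathrm{dad}(H)=0$.
3. $\mathrm{dad}(\pi)=\sup\{\mathrm{dad}(\pi^{-1}(L)): L\subseteq H\text{ an open subgroupoid relatively compact in }H\}$.
4. If $H$ is principal, then $\mathrm{dad}(\pi)=\mathrm{dad}(\ker\pi)$. Hence $\mathrm{dad}(G)\le\mathrm{dad}(\ker\pi)+\mathrm{dad}(H)$.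
5. If $\pi|_{G|_C}$ is proper for every compact $C\subseteq G^0$, then $\mathrm{dad}(\pi)=0$ and $\mathrm{dad}(G)\le\mathrm{dad}(H)$.
6. $\mathrm{dad}(G\times H)\le\mathrm{dad}(G)+\mathrm{dad}(H)$, and $\mathrm{dad}(G\times L)\le\mathrm{dad}(G)$ for every étale groupoid $L$ with $\mathrm{dad}(L)=0$.
7. For all integers $m,d\ge0$ there is $\pi\colon G\to H$ with $\mathrm{dad}(\pi)=m$, $\mathrm{dad}(H)=d$, $\mathrm{dad}(G)=m+d$.

Parts 1–6 are proved here, part 7 in Section 9.

**Part 1: apply Theorem A over each $\rho^{-1}(L)$.** Let $L\subseteq T$ be an open subgroupoid with $\mathrm{dad}(L)=0$, and let $\pi'\colon\pi^{-1}(\rho^{-1}(L))\to\rho^{-1}(L)$ be the restriction of $\pi$. Open subgroupoids of $\rho^{-1}(L)$ are open subgroupoids of $H$ with the same preimage, so $\mathrm{dad}(\pi')\le\mathrm{dad}(\pi)$. Theorem A for $\pi'$ gives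
$$\mathrm{dad}((\rho\pi)^{-1}(L))\le\mathrm{dad}(\pi)+\mathrm{dad}(\rho^{-1}(L))\le\mathrm{dad}(\pi)+\mathrm{dad}(\rho).$$
Take the supremum over $L$. If $T$ is the trivial group, the only nonempty $L$ is $T$, so $\mathrm{dad}(\rho)=\mathrm{dad}(H)$ and $\mathrm{dad}(\rho\pi)=\mathrm{dad}(G)$.

**Part 2: monotonicity.** The first inequality is Lemma 4(a) for the open subgroupoids $\pi^{-1}(L)$. The second is Theorem A. If $\mathrm{dad}(H)=0$, the two bounds coincide.

**Part 3: relatively compact $L$ suffice.** "$\ge$" holds because such $L$ have $\mathrm{dad}(L)=0$ by Lemma 4(b). For "$\le$", let $n$ be the right-hand side, assumed finite. Let $L\subseteq H$ be an open subgroupoid with $\mathrm{dad}(L)=0$, and let $Q\subseteq\pi^{-1}(L)$ be compact and balanced with unit set $X$. Choose $K'$ open and relatively compact in $L$ with $\pi(Q)\subseteq K'$. Since $\mathrm{dad}(L)=0$, one set $U_0\supseteq s(K')\cup r(K')$ works for $K'$, and $K'|_{U_0}=K'$. So $L'=\langle K'\rangle$ is relatively compact in $L$, hence in $H$. It is open by Lemma 4(c). So $\mathrm{dad}(\pi^{-1}(L'))\le n$. Since $Q\subseteq\pi^{-1}(L')$,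 Lemma 3 gives compact $F_0,\dots,F_n$ covering $X$ with $\langle Q|_{F_i}\rangle$ relatively compact in $\pi^{-1}(L')$, hence in $\pi^{-1}(L)$. By Lemma 3, $\mathrm{dad}(\pi^{-1}(L))\le n$.

**Part 4: over a principal base, glue over pieces on which $P'$ is trivial.** "$\ge$": $H^0$ is an open subgroupoid with $\mathrm{dad}(H^0)=0$, and $\pi^{-1}(H^0)=\ker\pi$.

"$\le$": let $n=\mathrm{dad}(\ker\pi)$ be finite and let $L\subseteq H$ be an open subgroupoid with $\mathrm{dad}(L)=0$. Let $Q\subseteq\pi^{-1}(L)$ be compact and balanced with unit set $X$, and put $P=\pi(Q)\subseteq L$, $Y=\pi(X)$. We may assume $X\neq\emptyset$. By Lemma 3 with $d=0$, $\langle P\rangle$ is relatively compact in $L$. By Lemma 1(3), $P':=\langle P\rangle=P^N$ for some $N$. So $P'\subseteq L$ is compact and balanced with unit set $Y$.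

Since $H^0$ is open, $P'\setminus H^0$ is compact. Since $H$ is principal, the image of $P'\setminus H^0$ under $(r,s)$ is a compact subset of $Y\times Y$ disjoint from the diagonal. So each $y\in Y$ has a compact neighborhood $A$ in $Y$ such that $A\times A$ misses this image, that is, $P'|_A\subseteq H^0$. Finitely many such sets $A_0,\dots,A_p$ cover $Y$.

Apply Lemma 6 to $\pi\colon\pi^{-1}(L)\to L$ with $m=n$, $k=n+1$, $Y_j=Y$ for all $j$, and $L_i=L^0$ for all $i$. The hypotheses hold: $\langle\pi(Q)|_Y\rangle=\langle P\rangle=P'$; $P'|_{A_i}\subseteq L\cap H^0=L^0$; and $\pi^{-1}(L^0)$ is an open subgroupoid of $\ker\pi$, so $\mathrm{dad}(\pi^{-1}(L^0))\le n$ by Lemma 4(a). We get compact $B_1,\dots,B_{n+1}\subseteq X$ with every $x\in X$ in at least $k-n=1$ of them. Moreover $B_j\cap\pi^{-1}(Y)=B_j$, so $\langle Q|_{B_j}\rangle$ is relatively compact in $\pi^{-1}(L)$. By Lemma 3, $\mathrm{dad}(\pi^{-1}(L))\le n$. The last assertion of part 4 is now Theorem A.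

**Part 5: properness bounds $\langle Q\rangle$ directly.** By part 3 it is enough to consider open subgroupoids $L$ that are relatively compact in $H$. Let $Q\subseteq\pi^{-1}(L)$ be compact and balanced with unit set $X$. All elements of $\langle Q\rangle$ have source and range in $X$ and image in $L$, so
$$\langle Q\rangle\subseteq G|_X\cap\pi^{-1}(\overline L).$$
The right side is the preimage of the compact set $\overline L$ under $\pi|_{G|_X}$, so it is compact. Thus $\langle Q\rangle$ is relatively compact in $G$, and by the last part of Lemma 1 in $\pi^{-1}(L)$. By Lemma 3, $\mathrm{dad}(\pi^{-1}(L))=0$. So $\mathrm{dad}(\pi)=0$, and Theorem A gives $\mathrm{dad}(G)\le\mathrm{dad}(H)$.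

**Part 6: use Theorem A for two projections.** First, if $\mathrm{dad}(L)=\mathrm{dad}(L')=0$, then $\mathrm{dad}(L'\times L)=0$. To see this, let $Q\subseteq L'\times L$ be compact and balanced. Its projections $Q_1\subseteq L'$ and $Q_2\subseteq L$ are compact and balanced, and $\langle Q\rangle\subseteq\langle Q_1\rangle\times\langle Q_2\rangle$ is relatively compact by Lemma 3 with $d=0$.

Now let $\mathrm{dad}(L)=0$. The preimage of an open subgroupoid $L'\subseteq G$ under the projection $G\times L\to G$ is $L'\times L$. So this projection has dimension $0$, and Theorem A gives $\mathrm{dad}(G\times L)\le\mathrm{dad}(G)$.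

Finally, for the projection $G\times H\to H$ the preimage of $L\subseteq H$ is $G\times L$. If $\mathrm{dad}(L)=0$, its dimension is at most $\mathrm{dad}(G)$ by what was just shown. So this projection satisfies
$$\mathrm{dad}(G\times H\to H)\le\mathrm{dad}(G), \tag{4}$$
and Theorem A gives $\mathrm{dad}(G\times H)\le\mathrm{dad}(G)+\mathrm{dad}(H)$.

## 9. Equality for the groupoids $D^n\rtimes\mathbb Z^n$

For part 7 we compute $\mathrm{dad}(G_n)=n$. The lower bound uses asymptotic dimension. For a ball $S$ around $0$ in $\mathbb Z^n$ and $A\subseteq\mathbb Z^n$, an *$S$-component* of $A$ is a class of points that can be joined by a chain in $A$ with successive differences in $S$. Then $\operatorname{asdim}\mathbb Z^n\le e$ means: for every ball $S$ there is a cover of $\mathbb Z^n$ by $e+1$ sets whose $S$-components are uniformly bounded. For example, $\operatorname{asdim}\mathbb Z\le1$: for $S=\{-R,\dots,R\}$ cut $\mathbb Z$ into consecutive intervals of length $R+1$ and put them alternately into two sets. Distinct intervals in one set have distance more than $R$, so each $S$-component lies in one interval.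 We use that $\operatorname{asdim}\mathbb Z^n=n$ (Gromov, *Asymptotic invariants of infinite groups*; see also Roe, *Lectures on Coarse Geometry*).

**Step 1: $\mathrm{dad}(G_n)\le n$.** For $n=0$ this is clear, and $\mathrm{dad}(G_1)\le1$ is Example 3. Since $G_n=(G_1)^n$, the general case follows from Theorem B(6).

**Step 2: $\mathrm{dad}(G_n)\ge n$.** Suppose $\mathrm{dad}(G_n)\le e$. Let $S\subseteq\mathbb Z^n$ be a finite ball around $0$. The set $K=S\times D^n$ is compact and open. So there are open $U_0,\dots,U_e$ covering $D^n$ and a finite $F\subseteq\mathbb Z^n$ with $\langle K|_{U_i}\rangle\subseteq F\times D^n$ for all $i$. Fix $x\in D^n$ and put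
$$\Gamma_i=\{\gamma\in\mathbb Z^n:\ x+\gamma\in U_i\}.$$
These $e+1$ sets cover $\mathbb Z^n$. Let $\gamma_0,\dots,\gamma_l\in\Gamma_i$ with $\gamma_{t+1}-\gamma_t\in S$ for all $t$. Each $(\gamma_{t+1}-\gamma_t,\,x+\gamma_t)$ lies in $K$, with source $x+\gamma_t$ and range $x+\gamma_{t+1}$ in $U_i$. The product of these elements is $(\gamma_l-\gamma_0,\,x+\gamma_0)\in\langle K|_{U_i}\rangle$, so $\gamma_l-\gamma_0\in F$. Thus the $S$-components of the $\Gamma_i$ are uniformly bounded. Since $S$ was arbitrary, $\operatorname{asdim}\mathbb Z^n\le e$, so $n\le e$.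

**Step 3: the projection $\pi\colon G_{m+d}=G_m\times G_d\to G_d$.** By Steps 1 and 2, $\mathrm{dad}(G_d)=d$ and $\mathrm{dad}(G_{m+d})=m+d$. By (4), $\mathrm{dad}(\pi)\le\mathrm{dad}(G_m)=m$. Theorem A gives $m+d\le\mathrm{dad}(\pi)+d$, so $\mathrm{dad}(\pi)\ge m$. Hence $\mathrm{dad}(\pi)=m$, $\mathrm{dad}(G_d)=d$ and $\mathrm{dad}(G_{m+d})=m+d$. This proves Theorem B(7). $\square$
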